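# Locating-total domination in twin-free graphs: the two-thirds bound

## The theorem: $\gamma_t^L(G)\le\frac23 n$ for twin-free graphs

**Theorem 1.** If $G$ is a twin-free graph of order $n$ without isolated vertices, then $\gamma_t^L(G)\le \frac23 n$.

The inequality is posed as a conjecture in Florent Foucaud, Michael A. Henning, "Locating-total dominating sets in twin-free graphs: a conjecture", arXiv:1503.02950 (2015). So the conjecture is true. We obtain it from a bound that allows twins. Write $c(G)$ for the number of twin classes of $G$; this and the other terms are explained right after the statements.

**Theorem 2.** If $G$ has order $n$, no isolated vertex and no component $K_2$, then $\gamma_t^L(G)\le n-\frac13c(G)$.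

**Theorem 3.**
(a) For every $n\ge4$, the maximum of $\gamma^L_t$ over connected twin-free graphs of order $n$ is exactly $\lfloor 2n/3\rfloor$.
(b) For every $c\ge 1$ with $c\not\equiv0\pmod 3$ and every $n\ge \max(c,3)$, there is a connected graph of order $n$ with $c(G)=c$ and $\gamma_t^L(G)=n-\lceil c/3\rceil=\lfloor n-c/3\rfloor$.

## Traces, twins and separating vertices

All graphs are finite and simple, $V$ is the vertex set, $N(u)$ is the open neighborhood of $u$, and $N[u]=N(u)\cup\{u\}$ the closed one. For a set $U$ of vertices, $N[U]=\bigcup_{u\in U}N[u]$. We write $x\sim y$ for "adjacent". We say that $u$ is *complete* to a set $R$ if $u\notin R$ and $u$ is adjacent to every vertex of $R$.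

**Definition.** For $D\subseteq V$, the *$D$-trace* of a vertex $x$ is $N(x)\cap D$. The set $D$ is *total dominating* if every vertex of $G$, including those in $D$, has a non-empty $D$-trace. It is *locating* if distinct vertices outside $D$ have distinct $D$-traces. The number $\gamma_t^L(G)$ is the least size of a set that is both. We abbreviate "locating-total dominating" by LTD.

If $G$ has no isolated vertex, then $V$ is an LTD set, so $\gamma_t^L(G)$ is defined. Example: in the path $P_4$ with vertices $1,2,3,4$ in order, $D=\{2,3\}$ is an LTD set, because $2\sim3$ and the traces of $1$ and $4$ are $\{2\}$ and $\{3\}$.

**Definition.** Distinct vertices $x,y$ are *open twins* if $N(x)=N(y)$, *closed twins* if $N[x]=N[y]$, and *twins* in either case. A graph without twins is *twin-free*. A vertex $z\notin\{x,y\}$ *separates* $x,y$ if it is adjacent to exactly one of them.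

Open twins are non-adjacent and closed twins are adjacent. The two ends of $P_3$ are open twins; any two vertices of $K_n$ are closed twins; $P_4$ is twin-free.

**Fact 1.** Distinct $x,y$ are non-twins if and only if some $z\notin\{x,y\}$ separates them.

*Proof.* If $z\notin\{x,y\}$ separates them, then $z$ lies in exactly one of $N(x),N(y)$ and in exactly one of $N[x],N[y]$, so they are not twins. Conversely, let $x,y$ be non-twins. If $x\not\sim y$, then $N(x)\ne N(y)$ and neither set contains $x$ or $y$. If $x\sim y$, then $N[x]\neq N[y]$ and both sets contain $x$ and $y$. In either case the difference occurs at some $z\notin\{x,y\}$, and this $z$ separates. $\square$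

**Fact 2.** "Equal or twins" is an equivalence relation.

*Proof.* Open twinship and closed twinship are each transitive, so it is enough to see that no vertex $x$ has both an open twin $y$ and a closed twin $z$. Suppose it does. Then $z\in N(x)=N(y)$, hence $y\in N[z]=N[x]$. As $y\ne x$, we get $y\in N(x)=N(y)$, which is absurd. $\square$

The equivalence classes are the *twin classes*, and $c(G)$ is their number. Thus $c(G)=n$ exactly when $G$ is twin-free. For example $c(K_n)=1$, and the star $K_{1,n-1}$ with $n\ge3$ has $c=2$: the center, and the leaves.

**Fact 3.** If $D$ is an LTD set, at most one vertex of each twin class lies outside $D$; hence $|D|\ge n-c(G)$.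

*Proof.* Let $x,y$ be twins outside $D$. By Fact 1 no vertex other than $x,y$ separates them, and $D$ contains neither of them. So they have the same $D$-trace. $\square$

This explains the shape of Theorem 2. Write
$$n-\tfrac13c(G)=\bigl(n-c(G)\bigr)+\tfrac23c(G).$$
The first summand is forced by Fact 3, and the second is two thirds of the number of classes. Theorem 1 is the special case $c(G)=n$: a component $K_2$ consists of two closed twins, so a twin-free graph has no such component and Theorem 2 applies. The exclusion of $K_2$ components in Theorem 2 is necessary, since $\gamma_t^L(K_2)=2$ while $n-\frac13c=\frac53$.

It is well known that every connected graph of order $n\ge3$ has a total dominating set of size at most $\frac23n$. Theorem 1 says that in twin-free graphs the same number suffices when the set must also be locating. Without twin-freeness this is false. In $K_n$, two vertices outside $D$ both have trace $D$, so an LTD set has at least $n-1$ vertices, although two vertices form a total dominating set.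

## Short paths and a fan by hand

Number the vertices of $P_n$ by $1,\dots,n$ in order. In any total dominating set, the vertex $2$ must be present (it is the only neighbor of $1$), and so must one of $1,3$ (the neighbors of $2$); similarly at the other end.

In $P_4$ at least two vertices are needed, and $\{2,3\}$ works, so $\gamma_t^L(P_4)=2=\lfloor\frac83\rfloor$. In $P_5$ we need $2$, $4$ and a neighbor of $2$, and $\{2,3,4\}$ works, with traces $\{2\}$ for $1$ and $\{4\}$ for $5$. So $\gamma_t^L(P_5)=3=\lfloor\frac{10}3\rfloor$. In $P_6$ we need $2$, $5$, one of $1,3$ and one of $4,6$, and $\{2,3,4,5\}$ works. So $\gamma_t^L(P_6)=4=\frac23\cdot 6$, and the bound is attained.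

The fan shows what "locating" costs. Take the path $1,2,3,4$ and a vertex $v$ adjacent to all four. This graph is twin-free: $v$ is the only vertex adjacent to all others, so it is nobody's closed twin, nor an open twin, and two path vertices that are twins in the fan would be twins in $P_4$. The set $\{v,1\}$ is total dominating. It is not locating: $3$ and $4$ both have trace $\{v\}$.

## The sets of size $n-p$ and $2p$, and first-neighbor classes

Here is a natural plan for Theorem 1. Suppose we have a set $D$ and a partition of $V\setminus D$ into $p$ non-empty blocks such that all $D$-traces of vertices outside $D$ are non-empty, and vertices in different blocks have different $D$-traces. Suppose also that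
$$|D|\le p. \tag{1}$$
There are two candidates for a small LTD set. The first leaves out one vertex of each block; it has size $n-p$, and it is locating because the omitted vertices have different $D$-traces. The second adds to $D$ one vertex of each block; it has size at most $2p$. If both work, we are done, since
$$\min\{n-p,\,2p\}\le\tfrac23n .$$

Each candidate needs one repair. The first must dominate the vertices of $D$ themselves: it is enough that each $u\in D$ has a neighbor in $D$ or is complete to a block of size at least $2$, because such a block keeps a vertex in the set. The second must separate vertices of the same block. In the fan with $D=\{v\}$ and the single block $\{1,2,3,4\}$ it may fail, as we saw. But there we can refine: move $1$ into $D$ and split the rest of the block into neighbors and non-neighbors of $1$. Now $D=\{v,1\}$, the blocks are $\{2\}$ and $\{3,4\}$, and $|D|$ and $p$ have both gone up by one, so (1) survives. With $p=2$ the first candidate has size $5-2=3\le\frac{10}3$. For instance $\{v,1,4\}$ is an LTD set, with trace $\{v,1\}$ for $2$ and $\{v,4\}$ for $3$.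

How can one produce (1)? There is an automatic way to get blocks with different traces.

**Definition.** Let $D$ be an ordered list of vertices. For $u\in D$, the set $K(u)$ consists of the vertices $x\notin D$ whose first neighbor in the list is $u$. The set $E=E(D)$ consists of the vertices outside $D$ with no neighbor in $D$.

If $x\in K(u)$ and $y\in K(u')$ with $u$ before $u'$, then $u\sim x$ and $u\not\sim y$, so the traces differ. If $E=\emptyset$ and every $K(u)$ is non-empty, then the sets $K(u)$ are blocks and (1) holds with equality: each vertex of $D$ pays with its own block. So the sensible first attempt is to append vertices to the list as long as each new vertex gets a non-empty block and no old block becomes empty.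

This stops working on $P_6$. Start with the vertex $3$, so $K(3)=\{2,4\}$. Appending $4$ gives $D=(3,4)$, $K(3)=\{2\}$, $K(4)=\{5\}$, and $E=\{1,6\}$. The vertex $1$ must be dominated. Its only neighbor is $2$, and $2$ is the whole of $K(3)$. Appending $2$ creates $K(2)=\{1\}$ but empties $K(3)$: now $|D|=3$ and there are only two blocks, so (1) fails. Appending $1$ itself gives $K(1)=\emptyset$. The obstruction is a vertex of $E$ all of whose neighbors lie in singleton classes.

What rescues the count is that such leftover vertices are harmless in the second candidate. Put both $2$ and $5$ into $D$, which becomes $\{2,3,4,5\}$ with blocks $\{1\},\{6\}$. Then $|D|=4>2=p$, but the second candidate does not need to contain $1$ or $6$. If $f$ blocks may be skipped in the second set, its size is at most $|D|+(p-f)$, and this is at most $2p$ as soon as $|D|\le p+f$. So blocks made of leftover vertices are worth an extra unit each. We call them frozen, and we must record why they can be skipped.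

## Configurations with frozen blocks

From now on $G$ is a graph of order $n$ with no isolated vertex and no $K_2$ component.

**Definition.** A *configuration* is a set $D\subseteq V$ together with a partition of $V\setminus D$ into non-empty *blocks*, some of them called *frozen*. With $p$ the number of blocks and $f$ the number of frozen blocks, we require:

* (C1) Every vertex of $V\setminus D$ has a neighbor in $D$, and vertices in different blocks have different $D$-traces.
* (C2) Every $u\in D$ has a neighbor in $D$ or is complete to some non-frozen block of size at least $2$.
* (C3) Any two vertices in the same frozen block are open twins, and no vertex of a frozen block has a neighbor in a non-frozen block of size at least $3$.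
* (C4) $|D|\le p+f$.

Vertices in the same block may have different traces; nothing is required there. Two examples on $P_6$: first, $D=\{2,5\}$ with the non-frozen blocks $\{1,3\}$ and $\{4,6\}$. The traces are $\{2\}$ on the first block and $\{5\}$ on the second, $2$ and $5$ are complete to one block each, and $2\le2+0$. Second, $D=\{2,3,4,5\}$ with the frozen blocks $\{1\}$ and $\{6\}$. Here $2\sim3$ and $4\sim5$, there is no non-frozen block, and $4\le2+2$.

In a twin-free graph, frozen blocks are singletons by (C3).

The proof of Theorem 2 consists of two lemmas.

**Lemma A.** If $G$ has a configuration, then $\gamma^L_t(G)\le n-\frac13 c(G)$.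

**Lemma B.** Every graph with no isolated vertex and no $K_2$ component has a configuration.

## Refining large blocks: proof of Lemma A

**Step A1: refinement.** The purpose is to reach a configuration in which vertices of the same large block cannot be separated by $D$ or by a non-frozen block of size at least $2$. As long as possible, choose a non-frozen block $P$ with $|P|\ge3$ and a vertex $z$ such that $P\setminus\{z\}$ contains both a neighbor and a non-neighbor of $z$, where $z$ is of one of the following two kinds, and do the corresponding operation.

* (i) $z\in D$: replace $P$ by the two blocks $P\cap N(z)$ and $P\setminus N(z)$.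
* (ii) $z$ lies in a non-frozen block $Q'$ with $|Q'|\ge2$ (possibly $Q'=P$): move $z$ into $D$, remove it from $Q'$, and split $P\setminus\{z\}$ into the neighbors and the non-neighbors of $z$.

The new blocks are non-frozen. We check that the result is a configuration.

*Blocks and (C4).* Both parts of the split are non-empty by the choice of $z$. If $Q'\ne P$, then $Q'\setminus\{z\}\neq\emptyset$ because $|Q'|\ge2$. So no block is empty, $p$ increases by $1$, $|D|$ increases by at most $1$, and $f$ does not change. Hence (C4) persists.

*(C1).* The set $D$ only grows, so vertices outside it keep a neighbor in $D$, and traces that were different stay different. The two parts of the split are distinguished by $z$, which now belongs to $D$ in both cases.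

*(C3).* Frozen blocks are untouched. Every non-frozen block of size at least $3$ after the operation is contained in one that existed before. So (C3) persists.

*(C2).* In case (ii) the new member $z$ of $D$ was outside $D$, so by (C1) it has a neighbor in the old $D$. Now let $u$ be in the old $D$. If $u$ had a neighbor in $D$, it still has one. Otherwise $u$ was complete to a non-frozen block $R$ with $|R|\ge2$. If we are in case (ii) and $z\in R$, then $u\sim z$ and $z$ is now in $D$. Otherwise $z\notin R$. If then $R=P$, the whole of $P$, which has at least $3$ vertices, was split into two parts; one part has at least $2$ vertices, and $u$ is complete to it. If $R\ne P$, then $R$ is unchanged.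

Since $p$ increases each time and $p\le n$, the process stops. In the final configuration the following holds.

($*$) Let $P$ be a non-frozen block with $|P|\ge3$ and let $x,y\in P$ be distinct. Then no vertex $z\notin\{x,y\}$ that lies in $D$ or in a non-frozen block of size at least $2$ separates $x,y$.

Indeed, such a $z$ would have one neighbor and one non-neighbor among $x,y\in P\setminus\{z\}$, and an operation would be possible.

Note why singleton blocks are not used in (ii): moving such a $z$ into $D$ would destroy its block, and $p$ would not grow. We do not need them, because non-frozen singletons are put into the second set below.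

From here on, $D$, $p$, $f$ and the blocks are those of the final configuration.

**Step A2: an LTD set of size $n-p$.** Let $T$ contain exactly one vertex from each block, and let $W_1'=V\setminus T$. Then $D\subseteq W_1'$. The vertices of $T$ have distinct $D$-traces by (C1), so $W_1'$ is locating. Vertices outside $D$ have a neighbor in $D$. A vertex $u\in D$ has a neighbor in $D$, or it is complete to a block of size at least $2$, and such a block has a vertex outside $T$. So $W_1'$ is an LTD set of size $n-p$.

**Step A3: an LTD set of size at most $n-c(G)+2p$.** Let $Q$ consist of all vertices except one representative of each twin class, so $|Q|=n-c(G)$. (For Theorem 1 we have $Q=\emptyset$.) Let $F$ contain exactly one vertex from each non-frozen block of size at least $2$. Let $W_2'$ be the union of $D$, all non-frozen singleton blocks, $F$ and $Q$. The non-frozen singletons and $F$ together contribute one vertex for each of the $p-f$ non-frozen blocks, so by (C4)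
$$|W_2'|\le |D|+(p-f)+|Q|\le (p+f)+(p-f)+n-c(G)=2p+n-c(G).$$

The set $W_2'$ is total dominating: vertices outside $D$ have neighbors in $D$, and by (C2) each $u\in D$ has a neighbor in $D\cup F$.

It is locating. Let $x\neq y$ lie outside $W_2'$. If they are in different blocks, $D$ distinguishes them. Suppose they are in the same block $P$. They are not twins, because at most one vertex of each twin class lies outside $Q$. So $P$ is not frozen, by (C3). As $P$ is non-frozen with at least two vertices, it contains a vertex of $F$; this vertex is in $W_2'$, so it differs from $x$ and $y$, and $|P|\ge3$. By Fact 1 some $z\notin\{x,y\}$ separates $x,y$. By ($*$), $z$ is neither in $D$ nor in a non-frozen block of size at least $2$. By (C3), $z$ is not in a frozen block, because it has a neighbor in $P$. Hence $\{z\}$ is a non-frozen singleton block, so $z\in W_2'$, and $z$ distinguishes $x$ and $y$.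

**Step A4: the better of the two.** If $p\ge\frac13c(G)$, then $|W_1'|=n-p\le n-\frac13c(G)$. Otherwise $|W_2'|\le n-c(G)+2p<n-\frac13c(G)$. This proves Lemma A. $\blacksquare$

## Seeds and the leftover graph of matching edges

We turn to Lemma B. The construction follows the first-neighbor idea, starting with vertices that bring at least two new neighbors each. We carry along the path $P_7$, started at its middle vertex $4$.

**Step B0: seeds.** The purpose is to begin the list with vertices having large classes, so that what is left over is very simple. Choose a sequence $v_1,\dots,v_m$, maximal in the sense that it cannot be extended at its end, such that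
$$v_i\notin N[\{v_1,\dots,v_{i-1}\}]\quad\text{and}\quad |B_i|\ge2,\qquad\text{where } B_i=N(v_i)\setminus N[\{v_1,\dots,v_{i-1}\}].$$
The $v_i$ are called *seeds*. Put $V_0=\{v_1,\dots,v_m\}$, $B=\bigcup_iB_i$ and $E^0=V\setminus N[V_0]$. Four properties follow.

First, $V_0$ is independent, and $V$ is the disjoint union of $V_0,B_1,\dots,B_m,E^0$, since $N[\{v_1,\dots,v_i\}]$ is the disjoint union of $N[\{v_1,\dots,v_{i-1}\}]$, $\{v_i\}$ and $B_i$. Second, no seed has a neighbor in $E^0$. Third, if $i<j$ then $N(v_i)\cap B_j=\emptyset$, since $B_j$ avoids $N[v_i]$. Fourth, every vertex $x\in E^0$ has at most one neighbor in $E^0$: otherwise $N(x)\setminus N[V_0]=N(x)\cap E^0$ would have at least two vertices, and $x$ could be taken as $v_{m+1}$.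

So $G[E^0]$ consists of isolated vertices and $K_2$-components. Let $\mathcal E$ be the set of its $K_2$-components. A set of vertices *hits* $C\in\mathcal E$ if it contains a vertex with a neighbor in $C$, and a vertex hits $C$ if the set consisting of it does. Since $C$ is not a component of $G$, some vertex outside $C$ has a neighbor in $C$. That vertex is not in $E^0$, as $C$ is a component of $G[E^0]$, and not in $V_0$. Hence it is in $B$, and so $B$ hits every $C\in\mathcal E$.

In $P_7$ with $v_1=4$ we get $B_1=\{3,5\}$ and $E^0=\{1,2,6,7\}$. Every vertex of $E^0$ has one neighbor in $E^0$, so the sequence is maximal, and $\mathcal E=\{\{1,2\},\{6,7\}\}$.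

## A minimum hitting set that swallows as few $B_i$ as possible

**Step B1: hitting the edges left over.** The purpose is to make the undominated vertices independent, with a list whose only empty classes are under control. Among the subsets of $B$ of minimum cardinality that hit all of $\mathcal E$, let $W$ be one that minimizes
$$\varphi(W)=|\{i:B_i\subseteq W\}|.$$
Call $i$, and $v_i$, *full* if $B_i\subseteq W$. Let $V_f$ be the set of full seeds and $\varphi=|V_f|$. Each $w\in W$ has a *private* component in $\mathcal E$, one that is hit by $w$ and by no other vertex of $W$; otherwise $W\setminus\{w\}$ would still hit all of $\mathcal E$.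

In $P_7$ the only choice is $W=\{3,5\}$. So the seed $4$ is full, with $\varphi=1$, and the private components are $\{1,2\}$ for $3$ and $\{6,7\}$ for $5$.

Start with the list $D=(v_1,\dots,v_m,\text{ then }W\text{ in any order})$. A vertex outside $V_0$ has $v_i$ as its first neighbor among the seeds exactly when it lies in $B_i$. As the seeds come first,
$$K(v_i)=B_i\setminus D, \tag{2}$$
and this remains valid whenever vertices are appended to the list. In the starting list, $K(v_i)=\emptyset$ exactly when $i$ is full. Next let $w\in W$. A vertex of $K(w)$ is outside $V_0$ and has no neighbor in $V_0$, so $K(w)\subseteq E^0$. If $C$ is private for $w$, then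
$$\emptyset\ne N(w)\cap C\subseteq K(w), \tag{3}$$
because the vertices of $C$ are outside $D$ and have no neighbor in $V_0$ or in $W\setminus\{w\}$. So the empty sets $K(u)$ are exactly those of the full seeds. Call the non-empty sets $K(u)$ *classes*, and let $p_0$ be their number. Then
$$|D|=p_0+\varphi. \tag{4}$$
Moreover $E\subseteq E^0$, and $G[E]$ has no edges: an edge inside $E^0$ is a member of $\mathcal E$, it is hit by $W$, and so one of its ends has a neighbor in $D$.

**Step B2: appending at no cost.** The purpose is to dominate everything that the first attempt can dominate. While some vertex $x$ in a class of size at least $2$ has a neighbor in $E$, append $x$ to the end of $D$. The class containing $x$ loses $x$ and stays non-empty. The other classes do not change, because their vertices already had a first neighbor earlier in the list. And $K(x)=N(x)\cap E\ne\emptyset$ is a new class. So, with $p_0$ denoting the current number of classes, (4) persists, and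
$$K(u)=\emptyset \text{ exactly for } u\in V_f. \tag{5}$$
The set $E$ shrinks each time, so this stops. Let $X$ be the set of all appended vertices. From now on $D=V_0\cup W\cup X$ is the final list, and $E$, $K(u)$, $p_0$ refer to it. As classes are disjoint from the list, $X\subseteq B\cup E^0$. Let $S$ be the union of the singleton classes.

The set $E\subseteq E^0$ is still independent. Every $e\in E$ has at least one neighbor, and $N(e)$ avoids $D$ and $E$, so it lies in classes. None of these classes has size at least $2$, since the process has stopped. Hence
$$\emptyset\ne N(e)\subseteq S\quad\text{for all } e\in E. \tag{6}$$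
This is precisely the obstruction found on $P_6$.

In $P_7$ we have $D=(4,3,5)$, $K(4)=\emptyset$, $K(3)=\{2\}$, $K(5)=\{6\}$, $E=\{1,7\}$. Nothing is appended, so $X=\emptyset$ and $S=\{2,6\}$. The seed $4$ has not paid for itself, since $|D|=3$ and $p_0=2$. We will remove full seeds from $D$ at the end. But then the vertices $3$ and $5$ lose their only neighbor in $D$, and their classes are too small for (C2). These are the vertices to watch.

**Definition.** Let $D^-=D\setminus V_f$. A vertex $w\in W$ is *troubled* if $w$ has no neighbor in $D^-$ and $|K(w)|=1$.

Recall that $K(w)\ne\emptyset$ by (5). If $w\in B_i$ is troubled, then $i$ is full, since otherwise $v_i\in D^-$ is a neighbor of $w$. In $P_7$ both $3$ and $5$ are troubled.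

To satisfy (C2) for a troubled $w$ with $K(w)=\{g\}$ we want to add $g$ to $D$. This removes a block and enlarges $D$, so it must be paid for by a frozen block, namely by the other end of the private edge at $w$. The next claim says that this other end is available, and it is here that the choice of $W$ matters.

**Claim.** If $w$ is troubled, then $w$ has exactly one private component $C=\{g,g'\}$, where, after naming, $K(w)=\{g\}$ and $g'\not\sim w$. Moreover $g'\in E$.

*Proof.* Let $C$ be any private component of $w$. By (3), the vertices of $N(w)\cap C$ were in $K(w)$ at Step B1. A class loses vertices only when they are appended, so each of these vertices is now in $K(w)$ or in $X$. It is not in $X$, since $w$ has no neighbor in $X\subseteq D^-$. So $N(w)\cap C$ is a non-empty subset of $K(w)$, which has one element. Different private components are disjoint, so there is only one, and exactly one of its two vertices is adjacent to $w$. This is the first statement.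

Suppose $g'\notin E$. We first show that $g'\notin D$. As $g'\in E^0$, it is not in $V_0\cup W$. If $g'$ were in $X$, then at the moment it was appended it had a neighbor in the current $E\subseteq E^0$. That neighbor must be $g$, the only neighbor of $g'$ in $E^0$. But $g$ has had the neighbor $w$ in the list since Step B1, so it was not in $E$. Hence $g'\notin D$.

Since $g'\notin D\cup E$, it has a neighbor $x\in D$. We locate $x$. It is not in $V_0$, because $g'\in E^0$. It is not in $W$, because only $w$ in $W$ hits $C$ and $w\not\sim g'$. So $x\in X\subseteq B\cup E^0$. If $x\in E^0$, then $x=g$, which is impossible because $g\in K(w)$ is outside $D$. Hence $x\in B_l$ for some $l$.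

Now exchange $w$ for $x$: let $W^*=(W\setminus\{w\})\cup\{x\}\subseteq B$. It hits $C$ through $x\sim g'$, and it hits every other member of $\mathcal E$, because $C$ is the only private component of $w$. As $x\notin W$, we have $|W^*|=|W|$, so $W^*$ also has minimum cardinality. We compare $\varphi(W^*)$ with $\varphi(W)$. Let $w\in B_i$; then $i$ is full, as noted above. Let $j$ be such that $B_j\subseteq W^*$. Since $w\notin W^*$, we have $w\notin B_j$, so $j\ne i$. If $j=l$, then $B_l\subseteq W^*\subseteq D$, so $K(v_l)=\emptyset$ by (2). Then $l$ is full by (5), so $x\in B_l\subseteq W$, contradicting $x\in X$. So $j\ne l$, hence $x\notin B_j$ and $B_j\subseteq W$. Thus every $j$ counted in $\varphi(W^*)$ is counted in $\varphi(W)$ and differs from $i$, while $i$ is counted in $\varphi(W)$. Therefore $\varphi(W^*)\le\varphi(W)-1$, against the choice of $W$. $\square$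

The second minimization is really used. Take $P_{10}$ with seeds $4$ and $9$, so $B_1=\{3,5\}$, $B_2=\{8,10\}$ and $\mathcal E=\{\{1,2\},\{6,7\}\}$. The edge $\{1,2\}$ is hit only by $3$, and $\{6,7\}$ by $5$ and by $8$. Suppose we take the minimum hitting set $\{3,5\}$, for which the seed $4$ is full. The list $(4,9,3,5)$ has $K(4)=\emptyset$, $K(9)=\{8,10\}$, $K(3)=\{2\}$, $K(5)=\{6\}$, $E=\{1,7\}$. Step B2 appends $8$, which has the neighbor $7\in E$, and then $K(8)=\{7\}$, $K(9)=\{10\}$, $E=\{1\}$. Now $3$ and $5$ are both troubled, but the partner $7$ of $6$ is no longer in $E$. If we add $2$ and $6$ to $D$ and remove the full seed $4$, we get a set of six vertices, $\{9,3,5,8,2,6\}$, with the four blocks $\{10\},\{7\},\{1\},\{4\}$. Only $\{1\}$ is frozen, and $6>4+1$ violates (C4). The choice $W=\{3,8\}$ has $\varphi=0$ and causes no trouble.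

For a troubled $w$ write $g_w,g_w'$ for the vertices $g,g'$ of the Claim. Then $g_w\in S$, because $K(w)=\{g_w\}$ is a singleton class, and $g_w'\in E$. Since $E\subseteq E^0$ and $g_w$ has only one neighbor in $E^0$,
$$N(g_w)\cap E=\{g_w'\}. \tag{7}$$
Private components of different $w$ are different, so the pairs $\{g_w,g'_w\}$ are disjoint.

## Few singletons that identify the leftover vertices

**Step B3: dominating and identifying $E$.** The purpose is to choose $S_1\subseteq S$ that dominates $E$, distinguishes the vertices of $E$ as far as possible, contains all $g_w$, and costs at most one vertex per frozen block. Partition $E$ into *$E$-classes* according to the neighborhood $N(e)$; members of one $E$-class are open twins. Let $f$ be the number of $E$-classes, and let $M$ be the set of troubled vertices. For $w\in M$, the set $\{g_w'\}$ is an $E$-class, since by (7) no other vertex of $E$ is adjacent to $g_w$. These are $|M|$ different $E$-classes.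

The remaining $f-|M|$ $E$-classes have pairwise distinct, non-empty neighborhoods, all contained in $S$ by (6). We claim that there is $S'\subseteq S$ with $|S'|\le f-|M|$ such that the intersections of these neighborhoods with $S'$ are distinct and non-empty. Consider these neighborhoods together with $\emptyset$; they are $f-|M|+1$ distinct sets. Start with $S'=\emptyset$, and group the sets by their intersection with $S'$; at first there is one group. As long as two of the sets are in the same group, add to $S'$ an element of $S$ that lies in exactly one of the two. Each addition increases the number of groups, so at most $f-|M|$ additions are made. At the end all intersections are distinct, and those of the neighborhoods differ from that of $\emptyset$, so they are non-empty.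

Put $S_1=S'\cup\{g_w:w\in M\}$. Then
$$|S_1|\le (f-|M|)+|M|=f. \tag{8}$$
Every vertex of $E$ has a non-empty trace on $S_1$, and two vertices of $E$ have the same trace on $S_1$ if and only if they are in the same $E$-class: by (7), the class $\{g_w'\}$ is the only one whose trace contains $g_w$, and the remaining classes are distinguished by $S'$.

Let $D'=D\cup S_1$. Partition $V\setminus D'$ into the classes other than $\{s\}$, $s\in S_1$, together with the $E$-classes. The number of these blocks is
$$p'=p_0-|S_1|+f. \tag{9}$$
The frozen blocks are the $E$-classes.

In $P_7$, the set $M=\{3,5\}$ gives $g_3=2$, $g_3'=1$, $g_5=6$, $g_5'=7$. So $f=2$, $S'=\emptyset$, $S_1=\{2,6\}$, $D'=\{2,3,4,5,6\}$, with the frozen blocks $\{1\}$ and $\{7\}$.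

## Discarding the full seeds: end of the proof of Lemma B

**Step B4: the final set.** The purpose is to get rid of the surplus $\varphi$ in (4). Let
$$D''=D'\setminus V_f=(V_0\setminus V_f)\cup W\cup X\cup S_1 .$$

*The blocks of $V\setminus D'$ are distinguished by $D''$, and traces are non-empty.* If $K(u)\ne\emptyset$, then $u\notin V_f$ by (5), so $u\in D''$. For $x\in K(u)$ and $y\in K(u')$ with $u$ before $u'$ in the list, $u\sim x$ and $u\not\sim y$. A vertex of $K(u)$ has the neighbor $u\in D\cap D''$, while vertices of $E$ have no neighbor in $D$. Finally, all vertices of $E$ have neighbors in $S_1\subseteq D''$, and $S_1$ distinguishes vertices of different $E$-classes.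

*Full seeds.* If $v_i\in V_f$, then $\emptyset\ne B_i\subseteq W\subseteq D''$. So $v_i$ has a neighbor in $W$; its $D''$-trace is non-empty and differs from that of every $e\in E$, since $e$ has no neighbor in $D\supseteq W$. For full $i<j$, the vertices of $B_j\subseteq D''$ are adjacent to $v_j$ but not to $v_i$. So full seeds have pairwise distinct $D''$-traces.

Now place the full seeds. If some $y\in V\setminus D'$ has the same $D''$-trace as $v_i\in V_f$, add $v_i$ to the block containing $y$. This block is unique, because different blocks have different traces, and it is not frozen. If there is no such $y$, let $\{v_i\}$ be a new non-frozen block. The result is a partition of $V\setminus D''$ into $p''\ge p'$ blocks, $f$ of them frozen. Each block of $V\setminus D'$ has become a block of $V\setminus D''$, possibly enlarged by full seeds; we say that the latter block *arises* from the former.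

In $P_7$ the seed $4$ has trace $\{3,5\}$, while $1$ and $7$ have traces $\{2\}$ and $\{6\}$. So $\{4\}$ is a new block, $D''=\{2,3,5,6\}$, $p''=3$, $f=2$ and $4\le 3+2$. Leaving out one vertex of each block gives the LTD set $\{2,3,5,6\}$, of size $4=\lfloor\frac{14}3\rfloor$.

**Step B5: verification.** We check that $D''$ with this partition is a configuration.

*(C1).* All traces are non-empty, as just shown. For vertices in different blocks: two vertices of $V\setminus D'$ are distinguished by the first paragraph of Step B4, and two full seeds by the second. A full seed $v_i$ placed in the block of $y$ has the trace of $y$, which differs from the traces of vertices of $V\setminus D'$ in other blocks. A full seed in a new block shares its trace with no vertex of $V\setminus D'$.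

*(C4).* The set $S_1$ is disjoint from $D$, and $V_f\subseteq D$. By (4), (9) and (8),
$$|D''|=|D|+|S_1|-\varphi=p_0+|S_1|=p'+2|S_1|-f\le p'+f\le p''+f .$$

*(C3).* The frozen blocks are the $E$-classes, and they consist of open twins. Let $e\in E$, so $N(e)\subseteq S$ by (6). The vertices of $S_1$ are in $D''$. A vertex $s\in S\setminus S_1$ lies in the block arising from $\{s\}$. A full seed was added to it only if it has the trace of $s$, and full seeds have distinct traces, so the block has size at most $2$. Hence non-frozen blocks of size at least $3$ contain no vertex of $S$, and so no neighbor of $e$.

*(C2).* A preliminary remark: let $u\in D\cap D''$ be such that $K(u)$ is one of the blocks of $V\setminus D'$. If a full seed $v_i$ was added to the block arising from $K(u)$, then $v_i$ has the same $D''$-trace as some $y\in K(u)$, and this trace contains $u$; so $v_i\sim u$. Hence $u$ is complete to the non-frozen block arising from $K(u)$. This applies in particular whenever $|K(u)|\ge2$, since only singleton classes were removed in Step B3. Now let $u\in D''$.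

* $u=v_l$ is a seed that is not full. If $B_l\cap D\neq\emptyset$, then a vertex of $B_l\cap D$ is a neighbor of $u$ in $D''$, since $B_l\cap V_f=\emptyset$. Otherwise $K(v_l)=B_l$ by (2). It has size at least $2$, and $u$ is complete to the block arising from it.
* $u=w\in W$ is not troubled. Then $w$ has a neighbor in $D^-\subseteq D''$, or $|K(w)|\neq 1$. In the second case $|K(w)|\ge2$, as $K(w)\ne\emptyset$, and $w$ is complete to the block arising from $K(w)$.
* $u=w\in W$ is troubled. Then $g_w\in S_1\subseteq D''$ is a neighbor of $w$.
* $u\in X$. When appended, $u$ was in a class $K(u')\ne\emptyset$. By (5), which held at that moment, $u'\notin V_f$, so $u'\in D''$ is a neighbor of $u$.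
* $u=s\in S_1$. Then $\{s\}=K(u')$ with $u'\notin V_f$ by (5), so $u'\in D''$ is a neighbor of $s$.

So $D''$ with its blocks is a configuration, and Lemma B is proved. $\blacksquare$

Lemmas A and B give Theorem 2, and Theorem 1 follows as explained after Fact 3.

## Coronas and sharpness: proof of Theorem 3

**Step C1: a lower bound built into a graph.** Let $H$ be a connected graph on $k\ge1$ vertices, for instance a path. For each $h\in V(H)$ attach a path $h\,a_h\,b_h$ with new vertices $a_h,b_h$. The result is the *2-corona* of $H$; for $H=K_2$ it is $P_6$. Possibly add further vertices, adjacent only to vertices of $H$ or to each other. Then $N(b_h)=\{a_h\}$ and $N(a_h)=\{h,b_h\}$ still hold. So every total dominating set contains $a_h$ and one of $h,b_h$, for each $h$. It contains at least $2k$ of the $3k$ vertices of the 2-corona.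

**Step C2: which pairs are twins.** In such a graph, suppose in addition that every $h\in V(H)$ has a neighbor other than $a_h$. We show that any pair of twins consists of two added vertices. The vertex $b_h$ separates $a_h$ from every vertex other than $b_h$, and $h$ separates $a_h$ from $b_h$. So no $a_h$ has a twin. The vertex $a_h$ separates $h$, and also $b_h$, from every vertex outside $\{h,a_h,b_h\}$. Finally $h$ and $b_h$ are separated by a neighbor of $h$ other than $a_h$. This covers all pairs that are not formed by two added vertices.

**Step C3: the examples.** In each case $n$ is the order of the graph, and we record the lower bound. Note $n-\lceil c/3\rceil=\lfloor n-c/3\rfloor$ for integers $n$ and $c$.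

* $n=c=3k$ with $k\ge2$. Take the 2-corona of $H$. It is connected, and each $h$ has a neighbor in $H$, so it is twin-free by Step C2. By Step C1, $\gamma_t^L\ge2k=n-c/3$.
* $c=3k+1$ with $k\ge1$, $n=c+q$ with $q\ge0$. Add $q+1$ leaves at one vertex $h_0\in V(H)$. If $k\ge2$, each $h$ has a neighbor in $H$; if $k=1$, then $h_0$ has an added leaf as neighbor. So Step C2 applies: the leaves at $h_0$ form one twin class, all other classes are singletons, and $c(G)=3k+1$. By Fact 3 at least $q$ of the added leaves lie in any LTD set, so $\gamma_t^L\ge2k+q=n-\lceil c/3\rceil$.
* $c=3k+2$ with $k\ge1$, $n=c+q$ with $q\ge0$. Add a vertex $d$ adjacent to $h_0$, and $q+1$ leaves at $d$. Again Step C2 applies, with $d$ as an additional neighbor of $h_0$. The leaves at $d$ are twins of each other, and $h_0$ separates $d$ from each of them, so $c(G)=3k+2$. Any LTD set contains $d$, the only neighbor of each leaf at $d$, and by Fact 3 at least $q$ of these leaves. So $\gamma_t^L\ge2k+1+q=n-\lceil c/3\rceil$.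
* $c=1$, $n\ge3$. In $K_n$ all vertices are twins, so $\gamma_t^L\ge n-1$ by Fact 3.
* $c=2$, $n\ge3$. In $K_{1,n-1}$ an LTD set contains the center, as the only neighbor of a leaf, and all but at most one of the $n-1$ leaves. So $\gamma_t^L\ge n-1$.

All these graphs are connected of order at least $3$, so Theorem 2 applies and gives $\gamma_t^L\le\lfloor n-c/3\rfloor=n-\lceil c/3\rceil$. This matches the lower bound in every case. The last four items cover all $c\ge1$ with $c\not\equiv0\pmod3$ and all $n\ge\max(c,3)$, which proves (b).

For (a), the upper bound is Theorem 1. For the examples, take the first item if $n\equiv0\pmod 3$, where $n\ge6$, and the second or third item with $q=0$ if $n\equiv1$ or $n\equiv2\pmod3$, where $n\ge4$ or $n\ge5$. With $q=0$ we have $c(G)=n$, so these graphs are twin-free, and $\gamma_t^L=n-\lceil n/3\rceil=\lfloor 2n/3\rfloor$. $\blacksquare$
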